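# A locally connected metric space whose separable connected subspaces are all points

## 1. Arcs, completeness, and the guess "no"

A topological space is called *nonseparably connected* if it is connected but all of its connected separable subspaces are singletons. T. Banakh, M. Vovk and M. R. Wójcik ask in "Connected economically metrizable spaces", arXiv:0901.0236 (2009), whether a nonseparably connected metric space can be locally connected. A one-point space has both properties for trivial reasons, so we always ask for more than one point; we call such spaces *nondegenerate*.

The answer one would first guess is **no**. Local connectedness of a metric space makes us think of arcs, and an arc, meaning a homeomorphic copy of $[0,1]$, is a nondegenerate connected separable subspace. Let us test the guess.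

* *Separable spaces.* A nondegenerate connected separable space is a nondegenerate connected separable subspace of itself. So $\mathbb R^n$, and every connected subset of it with at least two points, fails to be nonseparably connected. The space we look for has to be nonseparable.
* *Convex sets.* A convex subset of a normed space with at least two points contains a segment, however nonseparable the normed space is.
* *A hedgehog.* Glue uncountably many copies of $[0,1]$ at $0$. The distance is $|s-t|$ on one spine and $s+t$ between different spines. This space is nonseparable, connected and locally connected, but each spine is an arc.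

The guess is correct for a large class of spaces. Recall that a space is *locally connected* if every point has a base of connected open neighborhoods, and that in a locally connected space the components of open sets are open. Recall also the Mazurkiewicz–Moore–Menger theorem: a connected, locally connected, completely metrizable space is arcwise connected (Engelking, *General Topology*, Problem 6.3.11).

**Proposition 1.** No nondegenerate, locally connected, nonseparably connected metric space has a nonempty open completely metrizable subspace. In particular it is never completely metrizable.

*Proof.* Let $Y$ be such a metric space, and suppose that $G\subset Y$ is nonempty, open and completely metrizable. Let $K$ be a component of $G$. It is closed in $G$, hence completely metrizable. It is open in $Y$, because $Y$ is locally connected, and so $K$ is itself locally connected. Also $K$ has more than one point: if $K=\{y\}$, then $\{y\}$ would be open and closed in the connected space $Y$, which has other points. By the Mazurkiewicz–Moore–Menger theorem $K$ contains an arc, which is a nondegenerate connected separable subspace of $Y$. This is a contradiction. The last sentence of the proposition is the case $G=Y$. $\square$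

So a counterexample to the guess has to be incomplete inside every nonempty open set. It must also be nonseparable inside every nonempty open set $G$: a component of $G$ is open, nondegenerate by the argument just given, and connected, so it is nonseparable; and subspaces of separable metric spaces are separable. These two demands suggest where to look: a dense, very incomplete subset of a large Banach space.

Such a subset exists, and the guess is wrong.

## 2. Two theorems about dense subsets of $\ell_1(I)$

We fix some terms.

**Definition (totally disconnected).** A space is *totally disconnected* if any two distinct points are separated by a clopen set. Its connected subspaces then have at most one point. For example, $\mathbb Q$ is totally disconnected: for $a<b$ pick an irrational $t$ between them and cut at $t$.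

**Definition (density).** The *density* of a space is the least cardinality of a dense subset. A space is separable if and only if its density is at most $\aleph_0$.

**Definition ($\ell_1(I)$).** For a set $I$, the real Banach space $\ell_1(I)$ consists of the functions $x:I\to\mathbb R$ with $\|x\|=\sum_i|x(i)|<\infty$. We write $\operatorname{supp}x=\{i:x(i)\ne0\}$.

Four facts will be used. The support of each $x\in\ell_1(I)$ is countable. Each coordinate $x\mapsto x(i)$ is continuous, since $|x(i)-y(i)|\le\|x-y\|$. The restrictions of $x$ to finite sets $G\subset I$ (with $0$ put off $G$) converge to $x$ as $G$ grows, so the set $c_{00}$ of finitely supported vectors is dense. Finally, $\ell_1(I)$ is complete.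

*Example.* If $|I|=\lambda$ is infinite, then $\ell_1(I)$ has density $\lambda$. The finitely supported vectors with rational values form a dense set of size $\lambda$. Conversely, the unit vectors $e_i$ lie at mutual distance $2$, so the balls $B(e_i,1)$ are disjoint and every dense set has at least $\lambda$ points.

Write $\mathfrak c=|\mathbb R|$.

**Theorem 1.** Let $\aleph_1\le\kappa\le\mathfrak c$ and $\lambda\ge\kappa$ be cardinals, and let $|I|=\lambda$. There is a dense subset $X\subset\ell_1(I)$ such that

* (a) $X\cap O$ is connected for every connected open $O\subset\ell_1(I)$; in particular $X$ is connected and locally connected;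
* (b) every subspace of $X$ of density $<\kappa$ is totally disconnected.

Since $\kappa\ge\aleph_1$, part (b) covers all separable subspaces. So $X$ is a nondegenerate, locally connected, nonseparably connected metric space, and it exists in ZFC. One may take $\kappa=\lambda=\aleph_1$, or $\kappa=\lambda=\mathfrak c$.

**Theorem 2.**

1. A cardinal $\lambda$ is the density of a nondegenerate, locally connected, nonseparably connected metric space if and only if $\lambda$ is uncountable.
2. For each $\kappa\in[\aleph_1,\mathfrak c]$ there is a nondegenerate connected, locally connected metric space in which every nondegenerate connected subspace has density exactly $\kappa$.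
3. No nondegenerate, locally connected, nonseparably connected metric space has a nonempty open completely metrizable subspace. In particular it is never completely metrizable.

Part 3 is Proposition 1. These notes do not settle whether one can have all connected subspaces of density $\le\mathfrak c$ degenerate.

From now on $\kappa,\lambda,I$ are as in Theorem 1, $E=\ell_1(I)$, and $d$ is the metric of $E$.

## 3. Forbidden values disconnect too much

How can we make separable subspaces of a set $X\subset E$ totally disconnected? The direct method is to forbid values. Take for instance
$$X_0=\{x\in E:\ \text{every } x(i)\text{ is } 0 \text{ or irrational}\}.$$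
If $a\ne b$ in $X_0$, say $a(i)<b(i)$, choose a rational $t\neq 0$ in $(a(i),b(i))$. No $x\in X_0$ has $x(i)=t$, so $\{x\in X_0:x(i)<t\}=\{x\in X_0:x(i)\le t\}$ is clopen and separates $a$ from $b$. So all separable subspaces of $X_0$ are totally disconnected, but so is $X_0$ itself.

The failure is general. If $X$ is dense and connected, the image of $X$ under each coordinate is a dense connected subset of $\mathbb R$, hence all of $\mathbb R$. No value may be forbidden outright. Yet we want each separable $A\subset X$ to omit a dense set of values at each coordinate. What is forbidden has to depend on $A$.

A separable $A\subset E$ differs from $E$ in one visible way: it uses only countably many coordinates. So we shall not forbid values; we shall charge for them. The value $x(i)$ has a color, there are uncountably many colors, and $x$ may use that color at coordinate $i$ only if a certain *other kind of coordinate*, reserved for this $i$ and this color, is nonzero. A set that lives on countably many coordinates can afford only countably many colors at each $i$.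

Can we charge only at some coordinates, say those in a proper subset $J\subset I$? No: for $i\notin J$ all the vectors $te_i$ with $t\in\mathbb R$ would satisfy the condition, and they form a line. The condition must be imposed at every coordinate, including those that serve as payment.

## 4. Colors, certificates, and the space $X$

**Colors.** Fix $\rho:\mathbb R\setminus\{0\}\to\kappa$ all of whose fibers are dense in $\mathbb R$. To get one, note that $|\mathbb R/\mathbb Q|=\mathfrak c\ge\kappa$. Compose the quotient map $\mathbb R\to\mathbb R/\mathbb Q$ with a surjection $\mathbb R/\mathbb Q\to\kappa$, and restrict to $\mathbb R\setminus\{0\}$. Each fiber contains a coset of $\mathbb Q$, minus possibly the point $0$, so it is dense. With this $\rho$ two nonzero reals that differ by a rational have the same color; so $1$ and $\frac12$ do. This is where $\kappa\le\mathfrak c$ is used.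

**Certificates.** Fix $\varphi:I\to I\times\kappa$ all of whose fibers are infinite. Such a $\varphi$ exists because $|I\times\kappa\times\omega|=\lambda=|I|$: compose a bijection $I\to I\times\kappa\times\omega$ with the projection to $I\times\kappa$. If $\varphi(j)=(i,\beta)$, we say that $j$ *certifies* $(i,\beta)$. Each $j$ certifies exactly one pair, and each pair is certified by infinitely many $j$.

**The space.**
$$X=\{x\in E:\ \text{for all } i\in I,\ x(i)\ne0\ \Rightarrow\ \exists j\in I\ \big(\varphi(j)=(i,\rho(x(i)))\text{ and }x(j)\neq0\big)\}.\tag{1}$$

*Some points, by hand.* The zero vector is in $X$. Is $e_i$ in $X$? Only if $i$ certifies $(i,\rho(1))$; nothing excludes this, and it does no harm. Suppose it does not. Then we repair $e_i$: pick $j_1$ certifying $(i,\rho(1))$ and put the value $\frac14$ there. Now $j_1$ is a nonzero coordinate and needs a certificate, so pick $j_2$ certifying $(j_1,\rho(\frac14))$ and put $\frac18$ there, and so on, stopping if the required certificate is already in the support. The values are summable, so this produces a point of $X$ at distance at most $\frac12$ from $e_i$. Section 5 makes this systematic.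

**Proof of Theorem 1(b).** The purpose is to show that a small subspace omits, at each coordinate, a dense set of values.

Let $A\subset X$ have a dense subset $A_0$ with $|A_0|<\kappa$. Put $D=\bigcup_{a\in A_0}\operatorname{supp}a$. Supports are countable and $\kappa$ is uncountable, so
$$|D|\le\max(|A_0|,\aleph_0)<\kappa.$$
If $i\notin D$, the coordinate $x\mapsto x(i)$ is continuous and vanishes on $A_0$, so it vanishes on $A$. Thus every $x\in A$ vanishes off $D$.

Fix $i\in I$ and let $S_i=\{\beta<\kappa:\exists j\in D,\ \varphi(j)=(i,\beta)\}$. Since each $j$ certifies only one pair, $|S_i|\le|D|<\kappa$. Let $x\in A$ with $x(i)\ne0$. By (1) some $j$ with $x(j)\neq0$ certifies $(i,\rho(x(i)))$. As $x(j)\ne0$, we have $j\in D$, and so $\rho(x(i))\in S_i$. Hence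
$$\{x(i):x\in A\}\subset\{0\}\cup\rho^{-1}(S_i).$$
Choose $\beta\in\kappa\setminus S_i$. The fiber $\rho^{-1}(\beta)$ is dense in $\mathbb R$ and disjoint from $\{x(i):x\in A\}$.

Now let $a\ne b$ be in $A$, say $a(i)<b(i)$ (exchange the names if necessary). By the previous paragraph there is $t\in(a(i),b(i))$ that is not of the form $x(i)$ with $x\in A$. Then $\{x\in A:x(i)<t\}=\{x\in A:x(i)\le t\}$ is clopen in $A$, contains $a$ and misses $b$. So $A$ is totally disconnected. $\square$

The rest of Theorem 1 is the opposite task: to show that $X$ is rich enough.

## 5. One tail $w$ completes countably many vectors

The next lemma says that finitely supported vectors can be pushed into $X$ by a small tail, and that the *same* tail serves countably many of them at once.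

**Lemma 1.** Let $H\subset I$ be finite, let $Q$ be a countable set of vectors supported in $H$, and let $\eta>0$. There is $w\in E$ with $\|w\|<\eta$, $w=0$ on $H$, and $q+w\in X$ for all $q\in Q$.

*Proof.* **Pay for the vectors in $Q$.** The set
$$\Pi=\{(i,\rho(q(i))):q\in Q,\ i\in H,\ q(i)\ne0\}$$
is countable. For each pair in $\Pi$ pick a $j\in I\setminus H$ certifying it; this is possible because the fibers of $\varphi$ are infinite and $H$ is finite. Let $D_1$ be the set of chosen $j$'s. Give $w$ positive values on $D_1$ with total sum at most $\eta/4$.

**Pay for the payments.** Suppose that countable sets $D_1,\dots,D_n\subset I\setminus H$ and positive values of $w$ on them are given. Consider those $j\in D_n$ for which no element of $D_1\cup\dots\cup D_n$ certifies $(j,\rho(w(j)))$. For each of them pick $j'\in I\setminus H$ certifying this pair. Then $j'\notin D_1\cup\dots\cup D_n$, so $w(j')$ has not yet been assigned; and different $j$ give different pairs, hence different $j'$. Let $D_{n+1}$ be the set of these $j'$, and give $w$ positive values on $D_{n+1}$ with total sum at most $\eta2^{-n-2}$.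

**Check.** Put $D=\bigcup_nD_n$ and $w=0$ off $D$. Then $\|w\|\le\eta\left(\tfrac14+\tfrac18+\cdots\right)=\eta/2<\eta$, and $w=0$ on $H$. Let $q\in Q$, $x=q+w$ and $i\in I$.

* If $i\in H$ and $x(i)\ne0$, then $x(i)=q(i)$, and $(i,\rho(q(i)))\in\Pi$ is certified by some $j\in D_1$. Since $j\notin H$, we have $x(j)=w(j)\ne0$.
* If $i\in D$, say $i\in D_n$, then $x(i)=w(i)$, and $(i,\rho(w(i)))$ is certified by some $j\in D_1\cup\dots\cup D_{n+1}$. Again $x(j)=w(j)\ne0$.
* Otherwise $x(i)=0$ and nothing is required.

So $x\in X$. $\square$

**Density of $X$.** Given $q\in c_{00}$ and $\eta>0$, apply Lemma 1 with $H=\operatorname{supp}q$ and $Q=\{q\}$. It gives a point $q+w\in X$ with $\|w\|<\eta$. As $c_{00}$ is dense in $E$, so is $X$.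

## 6. Lifting sequences instead of segments: the crossing lemma

We now aim at connectedness of $X\cap O$, first for convex $O$.

Let $O\subset E$ be nonempty, open and convex. Suppose that $X\cap O=U\sqcup V$ with $U,V$ nonempty, disjoint, and closed in $X\cap O$. We look for a contradiction. The first step is to thicken $U$ and $V$ to open subsets of $E$, so that we can work with finitely supported vectors. Put
$$U'=\{z\in O:d(z,U)<d(z,V)\},\qquad V'=\{z\in O:d(z,V)<d(z,U)\}.$$
These are disjoint open subsets of $E$. If $z\in U$, then $d(z,U)=0$, while $d(z,V)>0$ because $V$ is closed in $X\cap O$ and $z\in (X\cap O)\setminus V$. So $U\subset U'$, and symmetrically $V\subset V'$. Hence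
$$X\cap O\subset U'\cup V'.\tag{2}$$

A contradiction would be a point $v\in X\cap O$ with $v\in\overline{U'}\cap\overline{V'}$. Indeed, by (2) such a $v$ would lie in one of the disjoint open sets $U',V'$, say in $U'$; then $U'$ would be a neighborhood of $v$ missing $V'$, contrary to $v\in\overline{V'}$.

*Where the naive attempts stop.* Take finitely supported $a\in U'$ and $b\in V'$. One would like to lift the segment $[a,b]$ into $X$: find one small $w$ with $[a,b]+w\subset X\cap O$. Then $[a,b]+w$ would be a connected set, and with $w$ small its ends would lie in $U'$ and $V'$, contradicting (2). But a segment in $X$ is ruled out by part (b). It is useful to see where Lemma 1 breaks. At a coordinate $i$ with $a(i)\ne b(i)$ the segment takes every value between $a(i)$ and $b(i)$, hence every one of the $\kappa$ colors. Each color needs its own certificate $j$, and all certificates have to lie in $\operatorname{supp}a\cup\operatorname{supp}b\cup\operatorname{supp}w$, which is countable, while $\kappa$ is not. Alternatively, since $[a,b]$ is connected, it contains a point $p\in O\setminus(U'\cup V')$. Completing it gives $p+w\in X$; but $p+w$ simply lies in $U$ or in $V$, and there is no contradiction, because adding $w$ has moved us off the boundary.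

Two things survive. First, *countably many* points can be lifted by one $w$, for instance a convergent sequence together with its limit. This is enough to prove that sets are *closed*, and connectedness of $[a,b]$ needs no more. Second, instead of one boundary point we should keep a whole neighborhood in play, with finitely many coordinates frozen, and ask that it meets both sides. For finite $H\subset I$, $p\in c_{00}$ with $\operatorname{supp}p\subset H$, and $\varepsilon>0$ let
$$N(H,p,\varepsilon)=\{z\in E:\ z=p\text{ on }H,\ \|z-p\|<\varepsilon\}.$$
This set is convex. For example, $N(\emptyset,0,\varepsilon)$ is the open ball of radius $\varepsilon$ around $0$, and $N(\{i\},e_i,\varepsilon)$ consists of the vectors $e_i+w$ with $w(i)=0$ and $\|w\|<\varepsilon$. Lemma 1 with $Q=\{p\}$ and $\eta=\varepsilon$ shows that every $N(H,p,\varepsilon)$ contains a point of $X$.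

**Lemma 2 (crossing).** Let $a\in U'$ and $b\in V'$ be finitely supported with $[a,b]\subset O$. Let $H\supset\operatorname{supp}a\cup\operatorname{supp}b$ be finite and let $\theta>0$. Then there are $p\in[a,b]$ and $\varepsilon\in(0,\theta]$ such that the closed ball $\bar B(p,2\varepsilon)$ is contained in $O$ and $N(H,p,\varepsilon)$ meets both $U'$ and $V'$.

*Proof.* **Choose $\varepsilon$ uniformly.** The segment $[a,b]$ is compact and contained in the open set $O$. So there is $\varepsilon\in(0,\theta]$ with $\bar B(p,2\varepsilon)\subset O$ for all $p\in[a,b]$. Every $p\in[a,b]$ is supported in $H$. Write $N(p)=N(H,p,\varepsilon)$; then $N(p)\subset O$.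

**Split the segment.** Suppose that no $N(p)$ with $p\in[a,b]$ meets both $U'$ and $V'$. Each $N(p)$ contains a point of $X\cap O\subset U'\cup V'$. So $N(p)$ meets exactly one of $U',V'$. Let $P_U$ and $P_V$ be the sets of $p\in[a,b]$ for which it is $U'$, respectively $V'$. They are disjoint and cover $[a,b]$. Also $a\in P_U$, since $a\in N(a)\cap U'$, and $b\in P_V$, since $b\in N(b)\cap V'$.

**$P_U$ is closed.** Let $p_k\in P_U$ with $p_k\to p\in[a,b]$. The set $Q=\{p,p_1,p_2,\dots\}$ is countable and consists of vectors supported in $H$. Lemma 1 with $\eta=\varepsilon$ gives one $w$ with $\|w\|<\varepsilon$, $w=0$ on $H$, and $p+w\in X$, $p_k+w\in X$ for all $k$. Then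
$$p_k+w\in X\cap N(p_k)\subset X\cap O=U\sqcup V .$$
As $N(p_k)$ misses $V'\supset V$, we get $p_k+w\in U$. Furthermore $p+w\in X\cap N(p)\subset X\cap O$, and $p_k+w\to p+w$. Since $U$ is closed in $X\cap O$, it follows that $p+w\in U\subset U'$. So $N(p)$ meets $U'$, that is, $p\in P_U$.

By symmetry $P_V$ is closed. Thus $[a,b]$ is the union of two disjoint nonempty closed sets, which contradicts its connectedness. $\square$

## 7. Nested crossings and a limit point in $X$

Now we iterate Lemma 2. At each stage we freeze more coordinates, and we insert the certificates for what is already frozen. The limit will lie in $X$ because of the inserted certificates, and in $\overline{U'}\cap\overline{V'}$ because of the crossings.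

**What is constructed.** We build finite sets $H_1\subset H_2\subset\cdots$, vectors $v_n$ with $\operatorname{supp}v_n\subset H_n$, and $\varepsilon_n>0$ such that for all $n\ge1$:

1. $N_n:=N(H_n,v_n,\varepsilon_n)$ meets both $U'$ and $V'$, and $\bar B(v_n,2\varepsilon_n)\subset O$;
2. $v_{n+1}=v_n$ on $H_n$, $\|v_{n+1}-v_n\|<\varepsilon_n$, and $\varepsilon_{n+1}\le\varepsilon_n/2$;
3. for every $i\in H_n$ with $v_n(i)\ne0$ there is $j\in H_{n+1}$ with $\varphi(j)=(i,\rho(v_n(i)))$ and $v_{n+1}(j)\ne0$.

We refer to these as conditions 1, 2, 3.

**Start.** The sets $U'\supset U$ and $V'\supset V$ are nonempty and open, and $c_{00}$ is dense. Choose finitely supported $a_0\in U'$ and $b_0\in V'$. As $O$ is convex, $[a_0,b_0]\subset O$. Let $H_1=\operatorname{supp}a_0\cup\operatorname{supp}b_0$ and apply Lemma 2 with $\theta=1$. It gives $v_1=p$ and $\varepsilon_1=\varepsilon$, and condition 1 holds for $n=1$.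

**Step, part one: finitely supported points on both sides.** Let $H_n,v_n,\varepsilon_n$ be given with condition 1. Pick $x\in N_n\cap U'$ and $y\in N_n\cap V'$. We may take both finitely supported. Indeed, let $x_G$ be the restriction of $x$ to a finite set $G\supset H_n$, with $0$ put off $G$. Then $x_G=v_n$ on $H_n$. Since $v_n$ is supported in $H_n\subset G$, the difference $x_G-v_n$ is the restriction of $x-v_n$ to $G$, so $\|x_G-v_n\|\le\|x-v_n\|<\varepsilon_n$. Hence $x_G\in N_n$. As $G$ grows, $x_G\to x$, and $U'$ is open, so $x_G\in U'$ for a suitable $G$. The same applies to $y$.

**Step, part two: insert certificates on both sides.** For each $i\in H_n$ with $v_n(i)\ne0$ pick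
$$j_i\notin H_n\cup\operatorname{supp}x\cup\operatorname{supp}y\quad\text{with}\quad\varphi(j_i)=(i,\rho(v_n(i))).$$
This is possible since the fibers of $\varphi$ are infinite and the excluded set is finite. The $j_i$ are distinct, because they certify different pairs. Let $w=s\sum_ie_{j_i}$ with $s>0$, a finite sum. The vectors $x+w$ and $y+w$ agree with $v_n$ on $H_n$, since no $j_i$ lies in $H_n$. The inequalities $\|x-v_n\|<\varepsilon_n$ and $\|y-v_n\|<\varepsilon_n$ are strict, and $U',V'$ are open. So for $s$ small enough
$$a_n:=x+w\in U'\cap N_n,\qquad b_n:=y+w\in V'\cap N_n .$$

**Step, part three: cross again.** As $N_n$ is convex, $[a_n,b_n]\subset N_n\subset O$. Let $H_{n+1}=H_n\cup\operatorname{supp}a_n\cup\operatorname{supp}b_n$ and apply Lemma 2 to $a_n,b_n,H_{n+1}$ with $\theta=\varepsilon_n/2$. It gives $v_{n+1}\in[a_n,b_n]$ and $\varepsilon_{n+1}\le\varepsilon_n/2$ for which condition 1 holds with $n+1$ in place of $n$, and $\operatorname{supp}v_{n+1}\subset H_{n+1}$. Condition 2 holds because $v_{n+1}\in N_n$. Finally $x(j_i)=y(j_i)=0$, so $a_n$ and $b_n$ both have the value $s$ at $j_i$, and hence so does every point of $[a_n,b_n]$. This is why the same certificate was inserted on both sides: it survives wherever on the segment the crossing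 happens. So $j_i\in H_{n+1}$ and $v_{n+1}(j_i)=s\neq0$, which is condition 3.

**The limit exists and lies in $O$.** By condition 2, $\varepsilon_n\le2^{1-n}\varepsilon_1$ and $\sum_n\|v_{n+1}-v_n\|\le\sum_n\varepsilon_n\le2\varepsilon_1$. Since $E$ is complete, $v=\lim v_n$ exists, and $\|v-v_1\|\le2\varepsilon_1$. By condition 1, $v\in\bar B(v_1,2\varepsilon_1)\subset O$. For $m\ge n$ we have $v_m=v_n$ on $H_n$, so $v=v_n$ on $H_n$ for all $n$. Also $v=0$ off $\bigcup_nH_n$, because every $v_n$ vanishes there.

**The limit lies in $X$.** Let $v(i)\ne0$. Then $i\in H_n$ for some $n$, and $v(i)=v_n(i)$. By condition 3 there is $j\in H_{n+1}$ certifying $(i,\rho(v(i)))$ with $v_{n+1}(j)\ne0$. Since $j\in H_{n+1}$, we have $v(j)=v_{n+1}(j)\ne0$. So (1) holds and $v\in X$.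

**Contradiction.** By condition 1 both $U'$ and $V'$ contain points within $\varepsilon_n$ of $v_n$. As $\varepsilon_n\to0$ and $v_n\to v$, we get $v\in\overline{U'}\cap\overline{V'}$. But $v\in X\cap O$, and we saw after (2) that this is impossible.

Hence $X\cap O$ is connected for every nonempty convex open $O\subset E$. $\square$

## 8. From convex open sets to connected open sets

**$X$ is connected and locally connected.** Take $O=E$: then $X$ is connected. For $x\in X$ the sets $X\cap B(x,r)$ with $r>0$ form a base of open neighborhoods of $x$ in $X$, and they are connected since balls are convex. So $X$ is locally connected. It is dense in $E$, hence infinite. Together with (b) this already shows that $X$ is a nondegenerate, locally connected, nonseparably connected metric space.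

**General $O$.** It remains to prove (a) for an arbitrary connected open $O\subset E$; the idea is to transport a splitting of $X\cap O$ to $O$ by means of balls. Suppose $X\cap O=U\sqcup V$ with $U,V$ relatively clopen. For every open ball $B\subset O$ the set $X\cap B$ is nonempty, since $X$ is dense, and connected, since $B$ is convex. So it lies in exactly one of $U,V$. Let $O_U$ be the union of the balls $B\subset O$ with $X\cap B\subset U$, and $O_V$ the union of those with $X\cap B\subset V$. Both are open, and together they cover $O$. They are disjoint: if balls $B,B'$ of different kinds met, the nonempty open set $B\cap B'$ would contain a point of $X$, and this point would lie in $U\cap V=\emptyset$. As $O$ is connected, one of $O_U,O_V$ is empty, say $O_U$. Then $U$ is empty, because a point of $U$ lies in some ball $B\subset O$, and $X\cap B$ meets $U$, so $B$ would be one of the balls forming $O_U$. The other case is the same. So $X\cap O$ is connected. This proves (a) and completes the proof of Theorem 1. $\blacksquare$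

## 9. Which densities occur

We prove Theorem 2. One fact on metric spaces is needed: *if a metric space $M$ has a dense set $D$ of infinite cardinality $\mu$, then every subspace $A\subset M$ has density at most $\mu$*. The balls of positive rational radius with centers in $D$ form a base of $M$ with at most $\mu$ members. Choose a point of $A$ in each member that meets $A$; the chosen points form a dense subset of $A$.

**Part 1.** Let $\lambda$ be uncountable. Theorem 1 with $\kappa=\aleph_1$ and $|I|=\lambda$ gives a nondegenerate, locally connected, nonseparably connected metric space $X$, dense in $E=\ell_1(I)$. Its density is $\lambda$: it is at most $\lambda$ by the fact just recalled, because $E$ has density $\lambda$ (Section 2); and it is at least $\lambda$, because a dense subset of $X$ is dense in $E$. Conversely, if $\lambda$ is countable, a nondegenerate connected space of density $\lambda$ is a nondegenerate connected separable subspace of itself, so it is not nonseparably connected.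

**Part 2.** Take $\lambda=\kappa$ in Theorem 1. The space $X$ is nondegenerate, connected, locally connected and metric. Let $C\subset X$ be connected and nondegenerate. If $C$ had density $<\kappa$, it would be totally disconnected by (b), hence have at most one point. So its density is at least $\kappa$. As in Part 1, $X$ has density $\kappa$, so by the fact above $C$ has density at most $\kappa$.

**Part 3.** This is Proposition 1, proved in Section 1. $\blacksquare$
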